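# Continuum many layer-free $p'$-embeddings of one weakly regular pro-$p$ group

## 1. The theorem and its vocabulary

Throughout, $p$ is a prime, all groups are profinite, subgroups are closed, generation is topological and isomorphisms are topological.

**Theorem 1.** Let $p=2^n+1$ be a Fermat prime (for example $p=3$, $n=1$) and $k=\mathbb F_{p^3}$. There are a finitely generated weakly regular pro-$p$ group $S$ and prosoluble groups $G_h\in\mathcal E^{\rm LF}_{p'}(S)$, one for each $h\in k[[z]]$, all with the same finite index $|G_h:S|$, such that each $G_h$ is isomorphic to only finitely many members of the family. Consequently $|\mathcal E^{\rm LF}_{p'}(S)|=2^{\aleph_0}$.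

We now unpack the words.

**Definition ($p'$-embedding).** For a profinite group $G$, $\mathrm O_{p'}(G)$ is the largest normal pro-$p'$ subgroup. For a pro-$p$ group $S$, the class $\mathcal E_{p'}(S)$ consists, up to isomorphism, of the profinite groups $G$ such that $S$ is a Sylow pro-$p$ subgroup of $G$ and $\mathrm O_{p'}(G)=1$.

Without $\mathrm O_{p'}(G)=1$ one could multiply $G$ by arbitrary pro-$p'$ groups and counting would be pointless. For $p=3$ and $S=C_3$: the groups $C_3$, $S_3$, $A_5$ are $3'$-embeddings of $S$, while $A_4$ is not, because $\mathrm O_{3'}(A_4)$ is the Klein four-group.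

**Definition (layer-free).** A component of $G$ is a quasisimple subnormal subgroup; every component is finite. $G$ is layer-free if it has no components. $\mathcal E^{\rm LF}_{p'}(S)$ is the subclass of layer-free groups in $\mathcal E_{p'}(S)$.

So $A_5$ is its own component and is not layer-free; $S_3$ is. A prosoluble group is layer-free, since all its finite subgroups are soluble.

**Definition (weakly regular).** A pro-$p$ group $S$ is weakly regular if it has no quotient isomorphic to $C_p\wr C_p$.

The group $Y=C_p\wr C_p$ has nilpotency class $p$, so every nilpotent pro-$p$ group of class less than $p$ is weakly regular. Every powerful pro-$p$ group is weakly regular too. For $p\ge 3$, quotients of powerful groups are powerful, whereas $|Y'|=p^{p-1}$ and the $p$-th powers of elements of $Y$ lie in a subgroup of order $p$, so $Y'\not\le Y^p$. For $p=2$, $Y$ is dihedral of order $8$ and $Y'\not\le Y^4=1$.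

The question comes from a paper of Colin D. Reid on the number of profinite groups with a specified Sylow subgroup (arXiv:1301.2112, 2013), where one reads: "It is not known if there are any finitely generated weakly regular pro-$p$ groups $S$ for which $\mathcal{E}^{\mathrm{LF}}_{p'}(S)$ is infinite." Theorem 1 with $p=3$ says that there are. No claim is made about primes that are not Fermat primes.

Conventions: $[x,y]=xyx^{-1}y^{-1}$, and $[y,_rx]=[\dots[[y,x],x]\dots,x]$ with $r$ copies of $x$. Operators act on the left: $ac$ means first $c$, then $a$. We write $\mathrm O_p(G)$ for the largest normal pro-$p$ subgroup. We use the Schur–Zassenhaus theorem in this form: if $P$ is a normal pro-$p$ subgroup of $G$ and $G/P$ is a finite $p'$-group, then $P$ has complements in $G$ and any two are conjugate by an element of $P$.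

## 2. Finite $S$, and the ceiling $2^{\aleph_0}$

**Proposition 2.** Let $S$ be a finitely generated pro-$p$ group and $G\in\mathcal E_{p'}(S)$. Then $S$ is open in $G$ and $G$ is finitely generated. Hence $|\mathcal E_{p'}(S)|\le2^{\aleph_0}$.

*Proof.* The Frattini subgroup $\Phi(S)$ is open in $S$, so there is an open normal subgroup $L$ of $G$ with $L\cap S\le\Phi(S)$. Let $V\le L$ be open and normal in $G$. Since $V\le L$,
$$(L\cap SV)/V=(L\cap S)V/V\le\Phi(S)V/V\le\Phi(SV/V),$$
and $SV/V$ is a Sylow $p$-subgroup of $G/V$. Tate's theorem (Huppert, *Endliche Gruppen I*, IV.4.7) says that a normal subgroup of a finite group whose intersection with a Sylow $p$-subgroup $P$ lies in $\Phi(P)$ is $p$-nilpotent. So $L/V$ has a normal $p$-complement $N_V/V$, which is characteristic in $L/V$; thus $N_V\trianglelefteq G$. For $V'\le V$ the image of $N_{V'}$ in $L/V$ is a normal $p'$-subgroup of $p$-power index, that is, $N_{V'}V=N_V$. Let $N=\bigcap_VN_V$. By compactness $NV=N_V$ for every $V$. So $N$ is a normal pro-$p'$ subgroup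 of $G$ and $L/N$ is pro-$p$. As $N\le \mathrm O_{p'}(G)=1$, $L$ is pro-$p$. A normal pro-$p$ subgroup lies in every Sylow pro-$p$ subgroup, so $L\le S$ and $S$ is open. Now $G$ is generated by $S$ and finitely many coset representatives.

Finally, a finitely generated profinite group is $F/R$ with $F$ free profinite of finite rank. $F$ has countably many open subgroups, and each closed normal $R$ is an intersection of open subgroups, so there are at most $2^{\aleph_0}$ choices. $\square$

**Finite $S$.** If $S$ is finite, each $G\in\mathcal E_{p'}(S)$ is finite by Proposition 2. If moreover $G$ is layer-free, its generalized Fitting subgroup is $\mathrm O_p(G)$ (no components, no normal $p'$-subgroups), so $C_G(\mathrm O_p(G))\le \mathrm O_p(G)$ and $|G|\le|\mathrm O_p(G)|\cdot|\mathrm{Aut}(\mathrm O_p(G))|$, which is bounded in terms of $|S|$. So $\mathcal E^{\rm LF}_{p'}(S)$ is finite. For $S=C_3$: $\mathrm O_3(G)=1$ would give $G=1$, so $\mathrm O_3(G)=S$ is self-centralizing and $G/S$ embeds in $\mathrm{Aut}(C_3)=C_2$; hence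 $\mathcal E^{\rm LF}_{3'}(C_3)=\{C_3,S_3\}$. We need an infinite $S$, and a continuous parameter in $G$ that $S$ does not see.

From here on, $p=2^n+1$ is a Fermat prime; in particular $p\ge3$.

## 3. A commutator test that excludes $C_p\wr C_p$

**Lemma 3.** Let $S$ be a pro-$p$ group topologically generated by a set $\mathcal G$ with $[y,_{p-1}x]=1$ for all $x,y\in\mathcal G$. Then $S$ is weakly regular.

*Proof.* Suppose $\pi:S\to Y=C_p\wr C_p$ is onto, and let $B\cong\mathbb F_p[C_p]$ be the base group, written additively. Since $\pi(\mathcal G)$ generates $Y$, some $x\in\mathcal G$ has $\bar x=\pi(x)\notin B$. For $b\in B$, $[b,\bar x]=b\cdot\bar xb^{-1}\bar x^{-1}$ is $(1-\bar x)b$, and $B$ is free of rank $1$ over $\mathbb F_p[\langle\bar xB\rangle]$. So $B_i=\ker\big((1-\bar x)^i|_B\big)$ has order $p^i$ for $0\le i\le p$, and it is normal in $Y=B\langle\bar x\rangle$. For $y\in\mathcal G$ we have $[\pi(y),\bar x]\in Y'\le B$, and $[y,_{p-1}x]=1$ says $(1-\bar x)^{p-2}[\pi(y),\bar x]=0$, that is, $[\pi(y),\bar x]\in B_{p-2}$.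 Since the $\pi(y)$ generate $Y$, $\bar x$ is central modulo $B_{p-2}$. But $[B,\bar x]=(1-\bar x)B=B_{p-1}\not\le B_{p-2}$, a contradiction. $\square$

The hypothesis is missed by exactly one commutator in $C_p\wr C_p$ itself: if $b$ generates $B$ as a module and $x$ generates the top group, then $[b,_{p-1}x]=(1-x)^{p-1}b\ne0$. The practical reading is that $p$-elements acting on spaces of dimension at most $p-1$ are harmless and permuting $p$ coordinates is dangerous.

## 4. An extraspecial group, its $p$-element, and two equivariant pairings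

**The group $H_0=Q\rtimes T$.** On $\mathbb F_{2^{2n}}$ put $q(x)=\mathrm{Tr}_{\mathbb F_{2^n}/\mathbb F_2}(x^{2^n+1})$. Its polar form is $\mathrm{Tr}_{\mathbb F_{2^n}/\mathbb F_2}(xy^{2^n}+x^{2^n}y)=\mathrm{Tr}_{\mathbb F_{2^{2n}}/\mathbb F_2}(xy^{2^n})$, which is nondegenerate. Let $Q$ be the extraspecial group of order $2^{1+2n}$ with centre $Z$ whose squaring map $Q/Z\to Z$ is $q$. Multiplication by an element of order $2^n+1=p$ preserves $q$ and has no nonzero fixed points.

This isometry lifts to $Q$. Indeed $Q$ is presented by a central $z$ with $z^2=1$ and lifts $x_i$ of a basis of $Q/Z$, with relations expressing $x_i^2$ and $[x_i,x_j]$ through $q$ and its polar form. Lifts of the images of the basis under an isometry satisfy the same relations, so $\mathrm{Aut}(Q)\to O(q)$ is onto. Its kernel, the automorphisms trivial on $Q/Z$ and on $Z$, is $\mathrm{Hom}(Q/Z,Z)$, a $2$-group. By Sylow's theorem, applied in the preimage of the group generated by our isometry, there is $t\in\mathrm{Aut}(Q)$ of order $p$ without nontrivial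 fixed points on $Q/Z$. Put $T=\langle t\rangle$ and $H_0=Q\rtimes T$.

Three facts about $H_0$. First, $\mathrm O_p(H_0)=1$: otherwise $T$ would be normal and $[Q,T]\le Q\cap T=1$. Second, $C_{H_0}(Q)=Z$: if $yt^i$ ($y\in Q$) centralizes $Q$ then $t^i$ is trivial on $Q/Z$, so $t^i=1$ and $y\in Z$. Third, a nontrivial normal subgroup $L$ meets $Q$ nontrivially: otherwise $[L,Q]\le L\cap Q=1$, so $L\le Z\le Q$, impossible.

**The module $N_0$.** In characteristic $p$, $Q$ has $2^{2n}$ linear characters and exactly one further irreducible representation. It is faithful and absolutely irreducible of degree $2^n=p-1$. Its character values $0,\pm2^n$ lie in $\mathbb F_p$, so it is realizable over the finite field $\mathbb F_p$. By uniqueness it is $t$-stable, so some $t_1\in\mathrm{GL}_{p-1}(\mathbb F_p)$ induces $t$ on the image of $Q$. By Schur's lemma $t_1^p=c\in\mathbb F_p^\times$, and $(c^{-1}t_1)^p=c^{1-p}=1$. Letting $t$ act as $c^{-1}t_1$ gives an $H_0$-module $N_0=\mathbb F_p^{p-1}$. It is faithful for $Q$, hence for $H_0$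 by the third fact. By Burnside's theorem the images of a transversal of $Z$ in $Q$ span $\mathrm{End}(N_0)$. There are $2^{2n}=(p-1)^2$ of them, so they form a basis.

**Characters.** Identify $Z=\{\pm1\}$; it acts on $N_0$ by these scalars. For $w\in Q$ let $\chi_w(y)=[y,w]\in\{\pm1\}$. The map $wZ\mapsto\chi_w$ is an isomorphism $Q/Z\to\mathrm{Hom}(Q/Z,\pm1)$, and it is $T$-equivariant because $\chi_{twt^{-1}}(tyt^{-1})=\chi_w(y)$. All nontrivial $T$-orbits are regular. Fix $q_1\in Q\setminus Z$ and for $i\in\mathbb Z/p$ put $q_i=t^{i-1}q_1t^{1-i}$, $\chi_i=\chi_{q_i}$. Let $a_i,a_i'\in\mathrm{End}(N_0)$ be the images of $q_i$ and $q_iq_{i+1}$. Since $yq_iy^{-1}=[y,q_i]q_i$, for $y\in Q$ we have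
$$ya_iy^{-1}=\chi_i(y)a_i,\quad ya_i'y^{-1}=\chi_i(y)\chi_{i+1}(y)a_i',\quad ta_it^{-1}=a_{i+1},\quad ta_i't^{-1}=a_{i+1}',\quad \chi_{i+1}(tyt^{-1})=\chi_i(y).\tag{1}$$
The $\chi_i$ are distinct. Their product is $T$-invariant, so $\prod_i\chi_i=1$. The $a_i$ are linearly independent because the cosets $q_iZ$ are distinct. The $a_i'$ are linearly independent because $\chi_1\chi_2\ne1$ has a regular $T$-orbit, so the cosets $q_iq_{i+1}Z$ are distinct.

**Row vectors and matrices.** Let $N=N_0\otimes k$ with dual $N^*$, $K=k[[\tau]]$, $s=\tau^p$, $W=K^p$ (rows, basis $w_i$, $i\in\mathbb Z/p$), $M=M_p(K)$ with matrix units $E_{ij}$, and $\Pi=\sum_iE_{i,i+1}$, so $w_i\Pi=w_{i+1}$. Define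
$$D(y)=\mathrm{diag}(\chi_i(y))\quad(y\in Q),\qquad D(t)=\Pi^{-1}.$$
As $\Pi^{-1}E_{ii}\Pi=E_{i+1,i+1}$, the $(i+1)$-st entry of $D(t)D(y)D(t)^{-1}$ is $\chi_i(y)=\chi_{i+1}(tyt^{-1})$. So $D$ extends to a homomorphism $H_0\to\mathrm{GL}_p(\mathbb F_p)$. We have $\det D(h)=1$ for all $h$, because $\prod\chi_i=1$ and a $p$-cycle is even. For $\xi\in N^*$, $v\in N$ put
$$w_{\xi,v}=\sum_i\xi(a_iv)\,w_i,\qquad m_{\xi,v}=\sum_i\xi(a_i'v)\,E_{i,i+1}.$$

**Lemma 4.** For $h\in H_0$,
$$w_{h\xi,hv}=w_{\xi,v}D(h)^{-1},\qquad m_{h\xi,hv}=D(h)\,m_{\xi,v}\,D(h)^{-1}.\tag{2}$$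
The $w_{\xi,v}$ span $k^p$ and the $m_{\xi,v}$ span $\bigoplus_ikE_{i,i+1}$ over $k$.

*Proof.* It suffices to take $h=y\in Q$ and $h=t$. By (1), $\xi(y^{-1}a_iyv)=\chi_i(y)\xi(a_iv)$ and $w_iD(y)^{-1}=\chi_i(y)w_i$. Also $\xi(y^{-1}a_i'yv)=\chi_i(y)\chi_{i+1}(y)\xi(a_i'v)$, and $D(y)E_{i,i+1}D(y)^{-1}=\chi_i(y)\chi_{i+1}(y)E_{i,i+1}$. For $t$: $\xi(t^{-1}a_itv)=\xi(a_{i-1}v)$ while $w_iD(t)^{-1}=w_i\Pi=w_{i+1}$. Likewise $\xi(t^{-1}a_i'tv)=\xi(a_{i-1}'v)$ while $\Pi^{-1}E_{i,i+1}\Pi=E_{i+1,i+2}$. For the spans: the functionals $a\mapsto\xi(av)$ span the dual of $\mathrm{End}(N)$, and linearly independent elements of $\mathrm{End}(N)$ can be given arbitrary values by functionals. $\square$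

**The case $p=3$ by hand.** Here $q(x)=x^3$ on $\mathbb F_4$, $Q=Q_8$, $H_0=\mathrm{SL}_2(3)$ and $N_0=\mathbb F_3^2$. Take
$$q_1=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\quad q_2=\begin{pmatrix}1&1\\1&-1\end{pmatrix},\quad q_3=\begin{pmatrix}-1&1\\1&1\end{pmatrix}=q_1q_2,\quad t=\begin{pmatrix}1&1\\0&1\end{pmatrix}.$$
One checks $tq_1t^{-1}=q_2$, $tq_2t^{-1}=q_3$, $tq_3t^{-1}=q_1$. Also $q_2q_3=q_1$ and $q_3q_1=q_2$, so $a_i'=a_{i+2}$. Moreover $D(q_1)=\mathrm{diag}(1,-1,-1)$ and $D(q_2)=\mathrm{diag}(-1,1,-1)$. For $\xi=(1,0)$ and $v=(1,0)^{\mathsf T}$ we read off the upper left entries of the $q_i$: $w_{\xi,v}=(0,1,-1)$.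

## 5. Twisted central products glued along determinants, and a model that collapses

Suppose a pro-$p$ group $X$ has a central subgroup $C=\{c_b:b\in K\}\cong(K,+)$, and glue two copies of $X$ by the rule "$c_b$ in copy 1 equals $c_{\gamma b}$ in copy 2", where $\gamma\in K^\times$. If $X$ has an automorphism $c_b\mapsto c_{\gamma b}$, the twist can be undone. A finite example: in the Heisenberg group over $\mathbb F_p$, with product $(x,y,z)(x',y',z')=(x+x',y+y',z+z'+xy')$, the map $(x,y,z)\mapsto(\gamma x,y,\gamma z)$ is an automorphism that multiplies the centre by $\gamma\in\mathbb F_p^\times$. Now let a finite group $H$ act, with Sylow $p$-subgroup $T$. We want the twist to be undone by an automorphism commuting with $T$, so that the Sylow subgroup forgets $\gamma$, but not compatibly with $H$.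

Determinants give a candidate, because $T$ commutes with the circulant matrices $r(\tau\Pi)$, whose determinants are easy to control. Here is the most direct attempt.

**Vertices $E_U$.** Let $I=\{1,\dots,p+1\}$. A *step* is a pair $(U,j)$ with $U\subset I$, $|U|\le p-1$, $j\in I$, $j>\max U$ (where $\max\emptyset=0$). Put $U+j=U\cup\{j\}$. Let $E_U=W^{\otimes_K|U|}$ for $|U|\le p-1$ (so $E_\emptyset=K$), and let $E_U=E_{\rm fin}:=K$ be *one single space* for all $U$ with $|U|=p$. For $x\in W$, $\eta\in E_U$ and a step $(U,j)$ define $x\cdot\eta\in E_{U+j}$ by $x\otimes\eta$ if $|U|\le p-2$, and by $x\cdot(y_1\otimes\dots\otimes y_{p-1})=\det(x,y_1,\dots,y_{p-1})$ if $|U|=p-1$. Let $\hat x_j$ be the operator with $\hat x_j\eta=x\cdot\eta$ on $E_U$ for all steps $(U,j)$, and zero on all other vertices.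

**Commutator formulas.** Expanding $(1+a+c+ac)(1-a-c+ac)$ gives the following:
$$\text{if }a^2=c^2=0,\ ca=0:\qquad [1+a,1+c]=1+ac;\tag{3}$$
$$\text{if }a^2=a'^2=0,\ aa'a=a'aa'=0:\qquad[1+a,1+a']=1+aa'-a'a,\tag{4}$$
and in (4) the commutator commutes with $1+a$ and $1+a'$, since $a(aa'-a'a)=0=(aa'-a'a)a$, and the same holds for $a'$.

**Lemma 5.** $\hat x_i\hat x'_{i'}=0$ whenever $i\le i'$. For $b\in K$ let $c_b=1+(E_\emptyset\to E_{\rm fin},\ \eta\mapsto b\eta)$. For $i_1<\dots<i_p$ in $I$ and $x_1,\dots,x_p\in W$,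
$$[1+\widehat{(x_p)}_{i_p},[\dots,[1+\widehat{(x_2)}_{i_2},1+\widehat{(x_1)}_{i_1}]\dots]]=c_{\det(x_p,\dots,x_1)}.\tag{5}$$

*Proof.* After $\hat x'_{i'}$ one is in $E_{U+i'}$ with $\max(U+i')=i'$ (or in $E_{\rm fin}$, where all $\hat x_i$ vanish), so $\hat x_i$ with $i\le i'$ gives $0$. Formula (3) therefore applies repeatedly with $a=\widehat{(x_{r+1})}_{i_{r+1}}$ and $c=\widehat{(x_r)}_{i_r}\cdots\widehat{(x_1)}_{i_1}$: we have $ca=0$ as $i_1\le i_{r+1}$, $c^2=0$ as $i_1\le i_r$, and $a^2=0$. The last product raises $|U|$ by $p$, so it lives on $E_\emptyset$ only, where it is multiplication by $\det(x_p,\dots,x_1)$ into $E_{\rm fin}$. $\square$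

**The model.** Let $X_0$ be the closed group generated by all $1+\hat x_j$ ($x\in W$, $j\in I$) on $\bigoplus_{|U|\le p-1}E_U\oplus E_{\rm fin}$. It contains $C=\{c_b\}$, which is central, since nothing enters $E_\emptyset$ or leaves $E_{\rm fin}$. $H_0$ acts through $x\mapsto xD(h)^{-1}$ on $W$, trivially on $E_\emptyset$ and $E_{\rm fin}$, compatibly because $\det D(h)=1$. Glue two copies along $\Delta_\gamma=\{(c_b,c_{-\gamma b})\}$ with $\gamma\in1+sk[[s]]$. As $k$ is perfect, $\gamma=r(\tau)^p$ with $r\in1+\tau K$. The circulant matrix $g=r(\tau\Pi)$ commutes with $\Pi$, and since $\tau\Pi$ has characteristic polynomial $Y^p-\tau^p=(Y-\tau)^p$, we get $\det g=r(\tau)^p=\gamma$. Right multiplication by $g$ on every factor $W$, together with $\det g$ on $E_{\rm fin}$, conjugates $\hat x_j$ to $\widehat{(xg)}_j$ and $c_b$ to $c_{\gamma b}$, and commutes with $t$. So the Sylow subgroup forgets $\gamma$, as desired. But the model fails in three exact places.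

1. *The scalar $r(\tau)$.* Right multiplication by the scalar matrix $r(\tau)\cdot 1$ has determinant $r(\tau)^p=\gamma$ as well, conjugates $\hat x_j$ to $\widehat{(rx)}_j$, and commutes with all of $H_0$. So $H_0$ does not see $\gamma$ either.
2. *Finite generation.* Taking the component $E_\emptyset\to E_{\{1\}}=W$ is a homomorphism from $X_0$ onto $W$ (only $E_\emptyset$ and $E_{\{1\}}$ can lie between, and the diagonal components are $1$). It is $T$-equivariant and kills $C$; applied to copy 1, it shows that $W\rtimes T$ is a quotient of the Sylow subgroup. $W$ is elementary abelian of infinite rank and open in $W\rtimes T$, so $W\rtimes T$ is not finitely generated.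
3. *The forbidden quotient.* Reducing $W$ modulo $\tau$ to $k^p$ and applying a nonzero $\mathbb F_p$-linear map $k\to\mathbb F_p$ in each coordinate turns $W\rtimes T$ into $\mathbb F_p^p\rtimes T=C_p\wr C_p$.

The repair is to manufacture the operators $\hat x_j$ as iterated commutators of finitely many elements on which $T$ acts through $N$ and $N^*$, of dimension $p-1$; rows then arise as $w_{\xi,v}$. This takes care of 2 and 3. For 1, the variable $\tau$ will be available only together with a cyclic shift, through $\tau m_{\xi,v}\in\tau\bigoplus_ikE_{i,i+1}$. Then $\tau\Pi$ is available and the scalar $\tau\cdot 1$ is not; among scalars only power series in $s=\tau^p$ survive, and their $p$-th powers lie in $k[[s^p]]$.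

## 6. The pro-$p$ group $X$: vertices and arrows

**Vertices.** Keep $I$, steps, $E_U$, $E_{\rm fin}$, $x\cdot\eta$ and $\hat x_j$ from Section 5. For each step $(U,j)$ and $l\in\mathbb Z/p$, $x\in\mathbb Z/p\cup\{*\}$ put
$$A_l(U,j)=M\otimes_KE_U,\qquad B_x(U,j)=N\otimes_kM\otimes_KE_U.$$
$\mathbb V$ is the direct sum of all vertices $E_U$ ($|U|\le p-1$), $E_{\rm fin}$, $A_l(U,j)$, $B_x(U,j)$, a free $K$-module of finite rank. The *rank* of $E_U,A_l(U,j),B_x(U,j)$ is $|U|$; that of $E_{\rm fin}$ is $p$. The *block* of $(U,j)$ is the set of all $A_l(U,j)$, $B_x(U,j)$.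

**Arrows.** For $j\in I$, $l\in\mathbb Z/p$, $v\in N$, $\xi\in N^*$ define $K$-linear operators on $\mathbb V$, acting simultaneously for all $U$ with $(U,j)$ a step, and by $0$ on all other vertices:

* $\beta_{j,l}:E_U\to A_l(U,j)$, $\eta\mapsto1\otimes\eta$;
* $\nu_{j,l}(v):A_{l+1}(U,j)\to B_l(U,j)$ and $\nu_{j,*}(v):A_0(U,j)\to B_*(U,j)$, $f\otimes\eta\mapsto v\otimes f\otimes\eta$;
* $\delta_{j,l}(\xi):B_l(U,j)\to A_l(U,j)$, $v\otimes f\otimes\eta\mapsto\tau m_{\xi,v}f\otimes\eta$;
* $\delta_{j,*}(\xi):B_*(U,j)\to E_{U+j}$, $v\otimes f\otimes\eta\mapsto(w_{\xi,v}f)\cdot\eta$.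

The *arrow types* are $\beta_{j,l},\nu_{j,x},\delta_{j,x}$. The operators of a given type form a $k$-space $k\beta_{j,l}$, $\nu_{j,x}(N)$, $\delta_{j,x}(N^*)$. All these are called arrow operators; there are finitely many. One enters a block from $E_U$ at any $A_l$, runs around the cycle
$$\cdots\to A_{l+1}\xrightarrow{\ \nu_{j,l}\ }B_l\xrightarrow{\ \delta_{j,l}\ }A_l\xrightarrow{\ \nu_{j,l-1}\ }B_{l-1}\to\cdots$$
picking up $\tau m_{\xi,v}$ for each pair $\delta\nu$, and leaves through $A_0\to B_*\to E_{U+j}$, where the matrix $f$ becomes the row $w_{\xi,v}f$. The cyclic index $l$ has two purposes: it makes (R2) below true (with only one $A$ and one $B$ in the cycle, $\nu\delta\nu$ would be nonzero), and it remembers the exponent of $\tau$ modulo $p$.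

Each arrow operator maps each vertex into one vertex, so a product of arrow operators that is nonzero on a vertex traces a path.

**(R1)** *The product of two operators of the same type is $0$*, since no target is a source of the same type.

**(R2)** *If $a,a'$ have different types, then $aa'a=0$.* We look at what may follow $a$.

- After $\beta_{j,l}$ only $\nu$'s apply, leading to a $B$, where $\beta$ vanishes.
- After $\nu_{j,l}$ only $\delta_{j,l}$ applies, leading to $A_l$, where $\nu_{j,l}$ vanishes because its source is $A_{l+1}$.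
- After $\nu_{j,*}$ only $\delta_{j,*}$ applies, leading to an $E$, where $\nu$ vanishes.
- After $\delta_{j,l}$ only $\nu_{j,l-1}$ or (if $l=0$) $\nu_{j,*}$ applies, leading to $B_{l-1}$ or $B_*$, where $\delta_{j,l}$ vanishes.
- After $\delta_{j,*}$ only $\beta$'s apply, leading to an $A$, where $\delta$ vanishes.

**(R3)** *Paths and rank.* The rank never decreases along a path and increases exactly at the arrows $\delta_{j,*}$, which are the only arrows entering $E$-vertices. Hence a nonempty path ending at an $E$-vertex raises the rank; in particular no nonempty path leads from an $E$-vertex to itself. A path of constant rank that starts in a block stays in that block. A nonempty path of constant rank that starts at $E_U$ continues, after its first arrow $\beta_{j,l}$, inside the block $(U,j)$. Nothing enters $E_\emptyset$ and nothing leaves $E_{\rm fin}$. After some $\delta_{j,*}$ has been applied only operators with index $j'>j$ can be applied, since one arrives at $E_{U+j}$ and $\max(U+j)=j$.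

**The group $X$.** Since $a^2=0$, each $1+a$ is invertible. Let $X\le\mathrm{GL}_K(\mathbb V)$ be the closed subgroup generated by all $1+a$, $a$ an arrow operator. It is pro-$p$. Indeed, modulo $\tau$ the $\delta_{j,l}$ vanish and the other operators are strictly increasing for the order ($E$ of rank $r$) $<$ ($A$ of rank $r$) $<$ ($B$ of rank $r$) $<$ ($E$ of rank $r+1$), so the image of $X$ in $\mathrm{GL}(\mathbb V/\tau\mathbb V)$ is a unipotent $p$-group; and $\ker(\mathrm{GL}_K(\mathbb V)\to\mathrm{GL}(\mathbb V/\tau\mathbb V))$ is pro-$p$.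

**The action of $H_0$.** Let $h\in H_0$ act on $\mathbb V$ by right multiplication with $D(h)^{-1}$ on each factor $W$ of $E_U$, trivially on $E_\emptyset$ and $E_{\rm fin}$, by $f\mapsto D(h)fD(h)^{-1}$ on $M$, and naturally on $N$. As $\det D(h)=1$, $h(x\cdot\eta)=(hx)\cdot(h\eta)$. Then
$$h\beta_{j,l}h^{-1}=\beta_{j,l},\qquad h\nu_{j,x}(v)h^{-1}=\nu_{j,x}(hv),\qquad h\delta_{j,x}(\xi)h^{-1}=\delta_{j,x}(h\xi).\tag{6}$$
The first two are immediate. By (2), $h\delta_{j,l}(\xi)h^{-1}$ sends $v\otimes f\otimes\eta$ to $\tau D(h)m_{\xi,h^{-1}v}D(h)^{-1}f\otimes\eta=\tau m_{h\xi,v}f\otimes\eta$, and $h\delta_{j,*}(\xi)h^{-1}$ sends it to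
$$h\big((w_{\xi,h^{-1}v}D(h)^{-1}fD(h))\cdot h^{-1}\eta\big)=(w_{\xi,h^{-1}v}D(h)^{-1}f)\cdot\eta=(w_{h\xi,v}f)\cdot\eta.$$
So $H_0$ normalizes $X$.

## 7. Matrices, rows and the centre inside $X$

Let $\mathfrak e\subset M$ be the closed $k$-span of $1$ and all $\tau^mE_{i,i+m}$ with $m\ge1$, $i\in\mathbb Z/p$. It contains $r(\tau\Pi)$ for every $r\in K$; it contains the scalar matrix $r(\tau)\cdot 1$ only if $r\in k[[s]]$, because its diagonal entries lie in $k[[s]]$.

**Lemma 6.**

1. For $f\in\mathfrak e$ let $\beta^f_{j,l}:E_U\to A_l(U,j)$, $\eta\mapsto f\otimes\eta$ (all steps $(U,j)$, zero on the other vertices). Then $1+\beta^f_{j,l}\in X$.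
2. $\mathcal W_j=\{1+\hat x_j:x\in W\}\cong(W,+)$ is a closed subgroup of $X$. For $0\le l\le p-1$ put $W^{[l]}=\tau^lk[[s]]^p$, so $W=\bigoplus_lW^{[l]}$. The subgroup $\mathcal W_j^{[l]}=\{1+\hat x_j:x\in W^{[l]}\}$ is topologically generated by the iterated commutators
$$[1+a_{2m+2},[\dots,[1+a_1,1+a_0]\dots]]=1+a_{2m+2}\cdots a_1a_0\tag{7}$$
with $m\ge0$, $m\equiv l$ mod $p$, $a_0\in k\beta_{j,l}$; $a_1,\dots,a_{2m}$ alternately of types $\nu_{j,l-1},\delta_{j,l-1},\nu_{j,l-2},\delta_{j,l-2},\dots,\nu_{j,0},\delta_{j,0}$ (cyclically, leading from $A_l$ to $A_0$); $a_{2m+1}=\nu_{j,*}(v)$, $a_{2m+2}=\delta_{j,*}(\xi)$.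
3. $C=\{c_b:b\in K\}\le X$. It is closed, central in $X$ and centralized by $H_0$.

*Proof.* 1. The product $\delta_{j,l'}(\xi)\nu_{j,l'}(v):A_{l'+1}\to A_{l'}$ is left multiplication by $\tau m_{\xi,v}$. Start from $1+c\beta_{j,l+m}$ with $c\in k$ and take commutators successively with $1+\nu_{j,l+m-1}(v_1)$, $1+\delta_{j,l+m-1}(\xi_1)$, and so on, until $A_l$ is reached after $m$ pairs. At each stage (3) applies, with "$c$" the composite so far and "$a$" the new operator. The composite has sources $E_U$ and targets in a block, so its square is $0$; the targets of $a$ are not $E$-vertices, so $ca=0$; and $a^2=0$. This gives $1+\beta^f_{j,l}\in X$ with $f=c\tau^mm_{\xi_m,v_m}\cdots m_{\xi_1,v_1}$. By Lemma 4 and multilinearity these $f$ span $\tau^m\bigoplus_ikE_{i,i+m}$ if $m\ge1$, and $k\cdot1$ if $m=0$. They form a set stable under $k$, and $(1+\beta^f_{j,l})(1+\beta^{f'}_{j,l})=1+\beta^{f+f'}_{j,l}$, since $\beta^f_{j,l}\beta^{f'}_{j,l}=0$. So sums and limits follow.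

2. We have $\delta_{j,*}(\xi)\nu_{j,*}(v)\beta^f_{j,0}=\hat x_j$ with $x=w_{\xi,v}f$. Formula (3) applies to the two extra commutators too: the composite begins with a $\beta_j$-operator, which vanishes after $\nu_{j,*}$ (target a $B$) and after $\delta_{j,*}$ by (R3), and its square is zero because it ends in a block. A path from $A_l$ to $A_0$ inside the block uses $m\equiv l$ pairs $\delta\nu$. The rows $w_{\xi,v}f$ so obtained form a $k$-stable set spanning $\tau^mk^p$, because the $w_{\xi,v}$ span $k^p$ and $w_iE_{i,i+m}=w_{i+m}$. Since $\hat x_j\hat x_j'=0$, $(1+\hat x_j)(1+\hat x_j')=1+\widehat{(x+x')}_j$. $W^{[l]}$ is the closed span of the $\tau^mk^p$ with $m\ge0$, $m\equiv l$; this gives the generation statement and $\mathcal W_j\le X$. The map $x\mapsto1+\hat x_j$ is continuous and injective (look at $E_\emptyset\to E_{\{j\}}=W$), and $W$ is compact, so $\mathcal W_j$ is closed and $\mathcal W_j\cong W$.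

3. By (5) and part 2, every $c_b$ lies in $X$, as all values $b\in K$ occur as determinants. $C$ is compact, hence closed. Arrow operators annihilate $\mathrm{Hom}_K(E_\emptyset,E_{\rm fin})$ on both sides by (R3), so $C$ is central. $H_0$ acts trivially on $E_\emptyset$ and $E_{\rm fin}$. $\square$

## 8. A torus $\Lambda$ and the groups $G_\gamma$

To control isomorphisms we let a large $p'$-torus act, with an independent letter for each kind of vertex.

Let $\mu\le k^\times$ be the subgroup of order $p^2+p+1$. Since $p\equiv1$ mod $p-1$, $\gcd(p^2+p+1,p-1)=\gcd(3,2^n)=1$, so $\mu\cap\mathbb F_p^\times=1$. Let $\Lambda$ be the finite abelian $p'$-group of all tuples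
$$(\omega;\rho^\epsilon_{j,l};\sigma^\epsilon_{j,x}),\qquad\omega,\rho^\epsilon_{j,l}\in k^\times,\ \sigma^\epsilon_{j,x}\in\mu\qquad(\epsilon\in\{1,2\},\ j\in I,\ l\in\mathbb Z/p,\ x\in\mathbb Z/p\cup\{*\}).$$
On the $\epsilon$-th copy of $\mathbb V$ let $\Lambda$ act by scalars, the *potentials* $\mathrm{pot}$: $\omega^{|U|}$ on $E_U$ ($\omega^p$ on $E_{\rm fin}$), $\omega^{|U|}\rho^\epsilon_{j,l}$ on $A_l(U,j)$, $\omega^{|U|}\sigma^\epsilon_{j,x}$ on $B_x(U,j)$. This commutes with $H_0$. Conjugation multiplies an arrow operator by $\mathrm{pot}(\text{target})/\mathrm{pot}(\text{source})$. Dropping $\epsilon$,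
$$\lambda(\beta_{j,l})=\rho_{j,l},\quad\lambda(\nu_{j,l})=\frac{\sigma_{j,l}}{\rho_{j,l+1}},\quad\lambda(\nu_{j,*})=\frac{\sigma_{j,*}}{\rho_{j,0}},\quad\lambda(\delta_{j,l})=\frac{\rho_{j,l}}{\sigma_{j,l}},\quad\lambda(\delta_{j,*})=\frac{\omega}{\sigma_{j,*}}.\tag{8}$$
Each $\lambda$ maps $\Lambda$ onto $k^\times$, because it contains $\omega$ or some $\rho$. Put $H=H_0\times\Lambda$; it acts on $X\times X$. On either copy of $C$, $H_0$ acts trivially and $\Lambda$ by $c_b\mapsto c_{\omega^pb}$.

For $\gamma\in1+sk[[s]]$ let $\Delta_\gamma=\{(c_b,c_{-\gamma b}):b\in K\}$, a closed central $H$-invariant subgroup of $X\times X$, and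
$$P_\gamma=(X\times X)/\Delta_\gamma,\qquad G_\gamma=P_\gamma\rtimes H,\qquad S_\gamma=P_\gamma\rtimes T.$$
Write $g^{(1)},g^{(2)}$ for the images of $(g,1),(1,g)$. Both maps $X\to P_\gamma$ are injective, and in $P_\gamma$
$$c_b^{(1)}=c_{\gamma b}^{(2)}.\tag{9}$$
The common image $C_\gamma$ of the two copies of $C$ is central, and $P_\gamma/C_\gamma=X/C\times X/C$.

**Lemma 7.** $S_\gamma$ is a Sylow pro-$p$ subgroup of $G_\gamma$, $\mathrm O_p(G_\gamma)=P_\gamma$, $\mathrm O_{p'}(G_\gamma)=1$, and $G_\gamma$ is prosoluble, hence layer-free.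

*Proof.* $|G_\gamma:S_\gamma|=|Q||\Lambda|$ is prime to $p$. As $\mathrm O_p(H)=\mathrm O_p(H_0)=1$, $\mathrm O_p(G_\gamma)=P_\gamma$.

**$H$ acts faithfully on $P_\gamma$.** Let $(h,\zeta)\in H_0\times\Lambda$ act trivially, hence trivially on both copies of $X$. From $1+c\beta_{j,l}$, all $\rho=1$. From $1+\nu_{j,l}(v)$: $\sigma_{j,l}hv=v$, so $h$ acts on $N=N_0\otimes k$ as the scalar $\sigma_{j,l}^{-1}$. As $h$ is defined over $\mathbb F_p$, this scalar lies in $\mu\cap\mathbb F_p^\times=1$; so $\sigma_{j,l}=1$, and $h=1$ because $N_0$ is faithful. Then $\nu_{j,*}$ gives $\sigma_{j,*}=1$, and $\delta_{j,*}$ gives $\omega=1$. Here $\delta_{j,*}(\xi)\ne0$ for $\xi\ne0$, since the $a_i$ are invertible.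

**$\mathrm O_{p'}(G_\gamma)=1$.** $L=\mathrm O_{p'}(G_\gamma)$ and $P_\gamma$ are normal with trivial intersection, so they commute. Both $L$ and $H\cap P_\gamma L$ are complements to $P_\gamma$ in $P_\gamma L$. By Schur–Zassenhaus they are conjugate under $P_\gamma$, which centralizes $L$. So $L=H\cap P_\gamma L\le C_H(P_\gamma)=1$.

Finally, $P_\gamma$ is pro-$p$ and $H$ is soluble, so $G_\gamma$ is prosoluble, every finite subgroup is soluble and there are no quasisimple subgroups. $\square$

The restriction $\sigma\in\mu$ matters: if $\sigma$ were allowed in $k^\times$, then the generator $z$ of $Z\le Q$, together with all $\sigma=-1$, all $\rho=1$, $\omega=1$, would act trivially on $X$ in both copies. Indeed $z$ is $-1$ on $N$ and $N^*$, $D(z)=1$, and the signs in (8) cancel. This would give a normal subgroup of order $2$.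

**Lemma 8.** $S_\gamma$ is finitely generated and weakly regular.

*Proof.* Let $\mathcal G$ consist of $t$ and all $(1+a)^{(\epsilon)}$, $a$ an arrow operator. This finite set generates $S_\gamma$. We check $[y,_{p-1}x]=1$ for $x,y\in\mathcal G$, using $p-1\ge2$. Elements of different copies commute. Elements of the same type in one copy commute by (R1). For different types in one copy, (R1), (R2) and (4) give $[y,x,x]=1$. The element $t$ commutes with $1+c\beta_{j,l}$ by (6). Let $x=(1+a)^{(\epsilon)}$ with $a$ of type $\nu$ or $\delta$. The elements of that type form an abelian $t$-invariant group, isomorphic to $N$ or to $N^*$ as a $T$-module. So $[t,x]$ lies in it and $[t,x,x]=1$. Moreover $[x,_{p-1}t]$ corresponds to applying $(1-t)^{p-1}$, which is $0$ because $(1-t)^p=1-t^p=0$ and the space has dimension $p-1$. Lemma 3 applies. $\square$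

**Lemma 9.** $S_\gamma\cong S_1$ for all $\gamma\in1+sk[[s]]$.

*Proof.* This is the circulant trick of Section 5, carried through the blocks. Write $\gamma=r(\tau)^p$ with $r=1+\sum_{m\ge1}r_m\tau^m$, and $g=r(\tau\Pi)=1+\sum_{m\ge1}r_m\tau^m\Pi^m$. Then $\det g=\gamma$ as computed there. Since $\Pi^m=\sum_iE_{i,i+m}$, both $g$ and $g^{-1}=r^{-1}(\tau\Pi)$ lie in $\mathfrak e$. Let $\Theta\in\mathrm{GL}_K(\mathbb V)$ act on $E_U$ ($|U|\le p-1$) by right multiplication by $g$ on each factor $W$, on $E_{\rm fin}$ by $\det g$, on $A_l(U,j)$ by $f\otimes\eta\mapsto fg\otimes\Theta\eta$, and on $B_x(U,j)$ by $v\otimes f\otimes\eta\mapsto v\otimes fg\otimes\Theta\eta$.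

Left and right multiplications commute, so $\Theta$ commutes with all $\nu_{j,x}(v)$ and $\delta_{j,l}(\xi)$. It commutes with $\delta_{j,*}(\xi)$ because $\Theta((wf)\cdot\eta)=(wfg)\cdot\Theta\eta$; for $|U|=p-1$ both sides acquire the factor $\det g$. Further $\Theta\beta_{j,l}\Theta^{-1}=\beta^g_{j,l}$. By Lemma 6(1), $\Theta X\Theta^{-1}\le X$; the same argument for $g^{-1}$ gives equality. $\Theta$ commutes with $t$, because $g$ commutes with $D(t)=\Pi^{-1}$. And $\Theta c_b\Theta^{-1}=c_{\gamma b}$. So $(\Theta(\cdot)\Theta^{-1},\mathrm{id})$ is a $T$-equivariant automorphism of $X\times X$ carrying $\Delta_\gamma$ onto $\{(c_{\gamma b},c_{-\gamma b})\}=\Delta_1$. Hence $S_\gamma\cong S_1$. $\square$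

Put $S=S_1$. By Lemmas 7, 8 and 9, **all $G_\gamma$ with $\gamma\in1+sk[[s]]$ lie in $\mathcal E^{\rm LF}_{p'}(S)$**, and $S$ is finitely generated and weakly regular. It remains to show that $G_\gamma$ remembers enough of $\gamma$.

**Why $I$ has $p+1$ elements.** Only $p$ indices are needed to write down a determinant. But with $I=\{1,\dots,p\}$ everything would collapse: $G_\gamma\cong G_1$ for all $\gamma\in1+sk[[s]]$. To see this, let $\Theta$ be the scalar $\gamma$ on all $E_U$ with $1\in U$ and on all $A_l(U,j),B_x(U,j)$ with $1\in U+j$, and $1$ on the other vertices. On $E_{\rm fin}$ it is $\gamma$, which is consistent, as the only $U$ with $|U|=p$ is $I\ni1$. Then $\Theta$ commutes with every arrow operator except $\beta_{1,l}$: for $j\ge2$, $1\in U+j$ if and only if $1\in U$; and $\nu,\delta$ connect vertices with the same scalar. Since $(U,1)$ is a step only for $U=\emptyset$, $\Theta\beta_{1,l}\Theta^{-1}=\beta_{1,l}^{\gamma\cdot1}$, and $\gamma\cdot1\in\mathfrak e$ because $\gamma\in k[[s]]$. So $\Theta$ normalizes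 $X$ by Lemma 6(1) (used for $\gamma^{\pm1}$), commutes with $H$ and sends $c_b$ to $c_{\gamma b}$, and $(\Theta(\cdot)\Theta^{-1},\mathrm{id})$ induces $G_\gamma\cong G_1$. With $p+1$ indices this $\Theta$ does not exist, because $E_{\rm fin}$ is shared by $p$-sets that contain $1$ and by $\{2,\dots,p+1\}$.

## 9. Weight spaces of the algebra generated by the arrows

Let $\mathcal X$ be the closed $k$-subalgebra of $\mathrm{End}_K(\mathbb V)$ generated by $1$ and all arrow operators, and $\mathcal C=\mathrm{Hom}_K(E_\emptyset,E_{\rm fin})$. As $(1+a)^{-1}=1-a$, $X\subset\mathcal X$. Also $1+\mathcal C=C\le X$, so $\mathcal C\subset\mathcal X$. Arrow operators annihilate $\mathcal C$ on both sides, so $\mathcal C$ is a closed two-sided ideal and $gc=c=cg$ for $g\in X$, $c\in\mathcal C$. If $g,g'\in X$ and $g-g'\in\mathcal C$, then $g'^{-1}g-1=g'^{-1}(g-g')\in\mathcal C$, so $g'^{-1}g\in C$. Hence $X/C$ embeds in $(\mathcal X/\mathcal C)^\times$.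

For each copy $\epsilon$, $\Lambda$ acts $k$-linearly on $\mathcal X$ by conjugation. $\Lambda$ is a finite abelian group of exponent dividing $|k^\times|$, so $\mathcal X=\bigoplus_\chi\mathcal X_\chi$ over characters $\chi:\Lambda\to k^\times$, with continuous projections. Words (products of arrow operators) are weight vectors with dense $k$-span, so $\mathcal X_\chi$ is the closed $k$-span of the nonzero words of weight $\chi$. If an element of $\mathcal X_\chi$ has a nonzero component from vertex $u$ to vertex $u'$, then $u'$ is reachable from $u$ by a path (possibly empty) and $\chi=\mathrm{pot}(u')/\mathrm{pot}(u)$.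

As characters of $\Lambda$, exponents of $\omega$ and the $\rho$ are read modulo $p^3-1$, exponents of the $\sigma$ modulo $p^2+p+1$. A potential of copy $\epsilon$ is $\omega^{\rm rank}$ times one letter $\rho^\epsilon$ or $\sigma^\epsilon$ (for $A$'s and $B$'s) or no letter (for $E$'s). So in a quotient of potentials, $\omega$ has exponent in $[-p,p]$, every $\rho^\epsilon,\sigma^\epsilon$ has exponent in $\{-1,0,1\}$, and the letters of the other copy do not occur. Let $\mathfrak d$ be the ring of diagonal matrices with entries in $k[[s]]$.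

**Lemma 10.** Let $\lambda$ be the weight of an arrow type of copy $\epsilon$.

1. Among the powers $\lambda^e$ ($e\in\mathbb Z$), only $\lambda^{-1},1,\lambda$ can occur as weights of $\mathcal X$ in copy $\epsilon$. In the other copy only the trivial weight can occur among them.
2. Elements of $\mathcal X_1$ preserve every vertex and act on each $E_U$ (including $E_{\rm fin}$) by an element of $k$.
3. Elements of $\mathcal X_\lambda$ are, uniformly in $U$ and zero on vertices not mentioned, of the following form: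
   * $\lambda=\lambda(\beta_{j,l})$: $\beta^f_{j,l}$ with $f\in\mathfrak e$;
   * $\lambda=\lambda(\nu_{j,l})$, resp. $\lambda(\nu_{j,*})$: $f\otimes\eta\mapsto\sum_iv_i\otimes g_if\otimes\eta$, from $A_{l+1}$ to $B_l$, resp. $A_0$ to $B_*$, with $(v_i)$ a basis of $N$, $g_i\in\mathfrak d$;
   * $\lambda=\lambda(\delta_{j,l})$: $v\otimes f\otimes\eta\mapsto\sum_ig_i\tau m_{\xi_i,v}f\otimes\eta$, from $B_l$ to $A_l$, with $(\xi_i)$ a basis of $N^*$, $g_i\in\mathfrak d$;
   * $\lambda=\lambda(\delta_{j,*})$: $\delta_{j,*}(\xi)$, $\xi\in N^*$.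

*Proof.* 1. For types other than $\delta_{j,*}$, $\lambda$ contains a letter $\rho^\epsilon$ with exponent $\pm1$. If $\lambda^e$ is a quotient of potentials of copy $\epsilon$, then $e\equiv-1,0,1$ mod $p^3-1$; for the other copy, $e\equiv0$. Now let $\lambda=\omega\sigma_{j,*}^{-1}$. In copy $\epsilon$, the exponent of $\sigma_{j,*}$ gives $e\equiv\varepsilon$ mod $p^2+p+1$ for some $\varepsilon\in\{-1,0,1\}$, and the exponent of $\omega$ gives $e\equiv a$ mod $p^3-1$ with $a\in[-p,p]$. As $p^2+p+1$ divides $p^3-1$, $a\equiv\varepsilon$ mod $p^2+p+1$. Since $|a-\varepsilon|\le p+1<p^2+p+1$, $a=\varepsilon$ and $\lambda^e=\lambda^\varepsilon$. In the other copy the same computation with $\varepsilon=0$ gives $\lambda^e=1$.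

2. Let $u'$ be reachable from $u$ with $\mathrm{pot}(u)=\mathrm{pot}(u')$. Ranks lie in $[0,p]$ and $p<p^3-1$, so the ranks are equal, and so are the letters. If there is a letter, the path starts in a block, hence by (R3) stays in it, and a block has only one vertex with a given letter; so $u=u'$. If there is no letter, both are $E$-vertices and the path is empty by (R3). So elements of $\mathcal X_1$ preserve all vertices, and a word of weight $1$ acting nontrivially on $E_U$ is empty, so elements of $\mathcal X_1$ act on $E_U$ by elements of $k$.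

3. Compare letters and $\omega$-exponents in $\lambda=\mathrm{pot}(u')/\mathrm{pot}(u)$. The differences of exponents are too small for the moduli to matter. With (R3), the possible components $u\to u'$ are the following. For $\lambda(\beta_{j,l})$: $E_U\to A_l(U,j)$, along a path which after its initial $\beta_{j,l'}$ stays in the block $(U,j)$. For $\lambda(\nu_{j,l})$, resp. $\lambda(\nu_{j,*})$: $A_{l+1}(U,j)\to B_l(U,j)$, resp. $A_0(U,j)\to B_*(U,j)$, inside the block. For $\lambda(\delta_{j,l})$: $B_l(U,j)\to A_l(U,j)$ inside the block. For $\lambda(\delta_{j,*})$: from $B_*(U,j)$ to an $E$-vertex of rank $|U|+1$. A word acts by the same formula for all $U$. We list the words.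

A path $E_U\to A_l(U,j)$ is some $\beta_{j,l'}$ followed by $m$ pairs $\delta\nu$ (it cannot visit $B_*$, which is left only towards $E_{U+j}$). So it gives $\eta\mapsto f\otimes\eta$ with $f\in\tau^m\bigoplus_ikE_{i,i+m}$ ($m\ge1$) or $f\in k$ ($m=0$).

A closed path at some $A_{l'}(U,j)$ inside the block uses $m\equiv0$ mod $p$ pairs, so it is left multiplication by an element of $\tau^m\bigoplus_ikE_{ii}\subset\mathfrak d$ (the identity if it is empty). The only arrow entering $B_l$ (resp. $B_*$) is $\nu_{j,l}$ from $A_{l+1}$ (resp. $\nu_{j,*}$ from $A_0$). So words from $A_{l+1}$ to $B_l$ (resp. $A_0$ to $B_*$) are a closed path followed by $\nu_{j,l}(v)$ (resp. $\nu_{j,*}(v)$). The only arrow leaving $B_l$ is $\delta_{j,l}$, so words from $B_l$ to $A_l$ are $\delta_{j,l}(\xi)$ followed by a closed path.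

A path from $B_*(U,j)$ must begin with $\delta_{j,*}$. For $\lambda(\delta_{j,*})$ the rest is a path of constant rank between $E$-vertices, hence empty.

Taking closed $k$-spans gives the claim; the listed sets are $k$-spaces and compact, hence closed. $\square$

**Lemma 11.** Let $\mathcal A$ be a $k$-algebra on which $\Lambda$ acts by $k$-algebra automorphisms with a finite weight decomposition, $\lambda:\Lambda\to k^\times$ a surjective character, and $Y:(k,+)\to\mathcal A^\times$ a homomorphism with ${}^\zeta Y(c)=Y(\lambda(\zeta)c)$ for $\zeta\in\Lambda$. Suppose that among the powers of $\lambda$ at most $\lambda^{-1},1,\lambda$ occur as weights of $\mathcal A$. Then $Y(c)=1+cA$ with $A\in\mathcal A_\lambda$.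

*Proof.* $Y(c)$ is fixed by $\ker\lambda$, so only weights trivial on $\ker\lambda$ occur in it. These are powers of $\lambda$, since $\Lambda/\ker\lambda\cong k^\times$ is cyclic. So $Y=Y_{-1}+Y_0+Y_1$ with $Y_e$ of weight $\lambda^e$. The equivariance gives $Y_e(\lambda(\zeta)c)=\lambda(\zeta)^eY_e(c)$, hence $Y_e(c)=c^eA_e$ for $c\ne0$, with $A_e=Y_e(1)$. As $\lambda$ has order $p^3-1\ge26$, the weights $\lambda^e$ with $|e|\le2$ are distinct. We compare weights in $Y(x)Y(y)=Y(x+y)$ for $x,y,x+y\ne0$.

Weight $\lambda^0$, with $r=x/y$: $A_0^2-A_0+rA_1A_{-1}+r^{-1}A_{-1}A_1=0$ for all $r\in k^\times\setminus\{-1\}$. There are at least three such $r$, so by Vandermonde $A_0^2=A_0$ and $A_1A_{-1}=A_{-1}A_1=0$. Weight $\lambda^0$ in $Y(1)Y(-1)=1$ now gives $A_0^2=1$; so $A_0=1$. Weight $\lambda^{-1}$ with $x=1$ gives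
$$\Big(1+\frac1y-\frac1{1+y}\Big)A_{-1}=\frac{y^2+y+1}{y(1+y)}A_{-1}=0.$$
Choosing $y\in k^\times\setminus\{-1\}$ with $y^2+y+1\ne0$ gives $A_{-1}=0$. So $Y(c)=1+cA_1$ for $c\neq 0$, and trivially for $c=0$. $\square$

## 10. What an isomorphism does to the twist

Let $R=Q\times\Lambda\le H$, a $p'$-group normalized by $t$.

**Proposition 12.** Let $\gamma,\gamma'\in1+sk[[s]]$ and let $\phi:G_\gamma\to G_{\gamma'}$ be an isomorphism inducing the identity on $H=G_\gamma/P_\gamma=G_{\gamma'}/P_{\gamma'}$. Then there are units $v_0,m_0\in k[[s^p]]^\times$ with $\gamma'(s)=v_0\,\gamma(sm_0)$.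

Note that $\phi(P_\gamma)=P_{\gamma'}$ automatically, as these are the $\mathrm O_p$'s.

**Step 0 (normalizing $\phi$).** We make $\phi$ the identity on $R$. Both $\phi(R)$ and $R$ are complements to $P_{\gamma'}$ in $P_{\gamma'}R$. By Schur–Zassenhaus, after composing $\phi$ with an inner automorphism from $P_{\gamma'}$ (which changes nothing on $H$), $\phi(R)=R$. Since $\phi$ induces the identity on $H$, $\phi|_R=\mathrm{id}$ and $\phi(t)=t\kappa$ with $\kappa\in P_{\gamma'}$. For $x\in R$, applying $\phi$ to $txt^{-1}\in R$ gives $txt^{-1}=t\kappa x\kappa^{-1}t^{-1}$, so $\kappa$ centralizes $R$. The same statements hold for $\phi^{-1}$.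

**Step 1 (generators keep their type).** We show that $\phi$ sends $1+a$ to an element of the same weight, up to the centre. Let $a$ be an arrow operator of copy $\epsilon$, of weight $\lambda$. Since $(1+ca)(1+c'a)=1+(c+c')a$, the map $c\mapsto\phi((1+ca)^{(\epsilon)})$ is a homomorphism on $(k,+)$. Project it to
$$P_{\gamma'}/C_{\gamma'}=X/C\times X/C\subset(\mathcal X/\mathcal C)^\times\times(\mathcal X/\mathcal C)^\times.$$
Since $\phi|_\Lambda=\mathrm{id}$, each coordinate satisfies the equivariance of Lemma 11, and Lemma 10(1) bounds the weights. In the other copy the weight $\lambda$ does not occur, so the result is $1$. In copy $\epsilon$ it is $1+c\tilde a$ modulo $\mathcal C$ with $\tilde a\in\mathcal X_\lambda$. This $\tilde a$ is unique, because $\mathcal C$ has weight $\omega^p\ne\lambda$. If $g\in X$ represents the value at $c=1$, then $1+\tilde a=g-c'$ with $c'\in\mathcal C$, and $g-c'=g(1-c')\in X$. Hence $1+\tilde a\in X$ and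
$$\phi((1+a)^{(\epsilon)})\in(1+\tilde a)^{(\epsilon)}C_{\gamma'}.\tag{10}$$
Now let $a\in k\beta_{j,l}$. By Lemma 10(3), $\tilde a=\beta^f_{j,l}$ with $f\in\mathfrak e$. For $y\in Q$: $y$ centralizes $1+a$, $\phi(y)=y$, and $Q$ preserves $\mathcal X_\lambda$ and $\mathcal C$; so uniqueness gives $y\tilde ay^{-1}=\tilde a$, that is, $D(y)fD(y)^{-1}=f$. As the $\chi_i$ are distinct, $f$ is diagonal. Being diagonal and in $\mathfrak e$, it lies in $\mathfrak d$. This is the point where $Q$ rules out the circulants.

**Step 2 ($\phi$ preserves the rows, with the exponent of $\tau$ mod $p$).** Let $1+\hat x_j$ be one of the generators (7) of $\mathcal W_j^{[l]}$. By Lemma 10(3) each $\tilde a_i$ connects the same vertices as $a_i$, so (3) applies to the $1+\tilde a_i$ in the same way. As $C_{\gamma'}$ is central, the central factors in (10) disappear in commutators, and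
$$\phi((1+\hat x_j)^{(\epsilon)})=(1+\tilde a_{2m+2}\cdots\tilde a_0)^{(\epsilon)}.$$
We compute the product. $\tilde a_0=\beta^f_{j,l}$ with $f\in\mathfrak d\subset M_p(k[[s]])$. If the composite so far is $\eta\mapsto f\otimes\eta$ with $f\in\tau^rM_p(k[[s]])$, then the next pair $\tilde\delta\tilde\nu$ replaces $f$ by $\tau\sum_{i,i'}g'_{i'}m_{\xi_{i'},v_i}g_if$ with $g_i,g'_{i'}\in\mathfrak d$, which lies in $\tau^{r+1}M_p(k[[s]])$. After $m$ pairs, the last two operators produce the row $\tilde x=\sum_iw_{\xi',v_i}g_if$. So the product is $\hat{\tilde x}_j$ with $\tilde x\in\tau^mk[[s]]^p\subset W^{[l]}$, as $m\equiv l$ mod $p$ and $m\ge l$. Since $\mathcal W_j^{[l]}$ is generated by such elements and $W=\bigoplus_lW^{[l]}$, there are additive continuous maps $\Phi_j=\Phi_j^{(\epsilon)}:W\to W$ with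
$$\phi((1+\hat x_j)^{(\epsilon)})=(1+\widehat{\Phi_j(x)}_j)^{(\epsilon)},\qquad\Phi_j(W^{[l]})\subset W^{[l]}.\tag{11}$$
Applying this to $\phi^{-1}$, the $\Phi_j$ are bijective. $\Lambda$ acts on $\mathcal W_j$ through $\omega$, which takes all values in $k^\times$, so $\Phi_j$ is $k$-linear. Since $y(1+\hat x_j)y^{-1}=1+\widehat{(xD(y)^{-1})}_j$ for $y\in Q$ and $\phi(y)=y$, $\Phi_j$ commutes with $Q$ acting by $x\mapsto xD(y)^{-1}$.

**Step 3 ($\Phi_j$ commutes with $t$).** We show that $\kappa$ commutes with the rows. Let $(\kappa',\kappa'')\in X\times X$ lift $\kappa$. As $\kappa$ centralizes $\Lambda$, the images of $\kappa',\kappa''$ in $\mathcal X/\mathcal C$ have weight $1$. So $\kappa'=D'+c'$ with $c'\in\mathcal C$ and $D'\in\mathcal X_1$; by Lemma 10(2), $D'$ preserves every vertex. By (R3) a nonempty path never returns to an $E$-vertex, so taking the component $E_U\to E_U$ (or $E_{\rm fin}\to E_{\rm fin}$) is multiplicative on $\mathcal X$. It equals $1$ on the generators of $X$, hence on $X$. As $c'$ has no such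 component, $D'$ acts as $1$ on every $E_U$ and on $E_{\rm fin}$. Therefore $D'c'=c'$ and $\kappa'=D'(1+c')$. Here $D'$ commutes with $\hat x_j$, which is nonzero only between $E$-vertices, and $1+c'\in C$ commutes with $1+\hat x_j\in X$. So $\kappa'$, and likewise $\kappa''$, commutes with every $1+\hat x_j$. Thus $\kappa$ commutes with every $(1+\hat x_j)^{(\epsilon)}$, and by (11)
$$\phi\big(t(1+\hat x_j)^{(\epsilon)}t^{-1}\big)=t\kappa\,\phi((1+\hat x_j)^{(\epsilon)})\,\kappa^{-1}t^{-1}=t\,\phi((1+\hat x_j)^{(\epsilon)})\,t^{-1}.$$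
So $\Phi_j$ commutes with $x\mapsto xD(t)^{-1}=x\Pi$.

**Step 4 (one function per index).** $Q$ acts on $Kw_i$ through $\chi_i$, and the $\chi_i$ are distinct, so $\Phi_j(Kw_i)\subset Kw_i$. As $t$ sends $fw_i$ to $fw_{i+1}$, there is one and the same $k$-linear bijection $\psi_j=\psi_j^{(\epsilon)}:K\to K$ with $\Phi_j(fw_i)=\psi_j(f)w_i$ for all $i$. By (11),
$$\psi_j(\tau^lk[[s]])\subset\tau^lk[[s]]\qquad(0\le l\le p-1).\tag{12}$$

**Step 5 (determinants make $\psi_j$ multiplicative).** Apply $\phi$ to (5) with $x_a=f_aw_a$ ($1\le a\le p$); here $\det(x_p,\dots,x_1)=\pm f_1\cdots f_p$ with a constant sign. By (11), we obtain an additive map $\Psi=\Psi^{(\epsilon)}:K\to K$ with $\phi(c_b^{(\epsilon)})=c^{(\epsilon)}_{\Psi(b)}$ and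
$$\Psi(f_1\cdots f_p)=\psi_{i_1}(f_1)\cdots\psi_{i_p}(f_p)\qquad\text{for all }i_1<\dots<i_p\text{ in }I.\tag{13}$$
Let $u_i=\psi_i(1)\ne0$. By (13), $\prod_{i\in J}u_i=\Psi(1)\ne0$ for all $p$-subsets $J$ of the $(p+1)$-set $I$. Omitting one index at a time, we see that all $u_i$ are equal, say to $u$. (With only $p$ indices, the final factor would be an arbitrary product $\prod u_i$ instead of the $p$-th power $u^p$; compare the collapse in Section 8.) Putting all but one $f_a$ equal to $1$: $\Psi(f)=\psi_i(f)u^{p-1}$ for every $i\in I$. So $\theta:=u^{-1}\psi_i:K\to\mathrm{Frac}(K)$ does not depend on $i$, and $\Psi(f)=u^p\theta(f)$. Putting all but two equal to $1$: $\theta(ff')=\theta(f)\theta(f')$; also $\theta(1)=1$.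

Now $\theta(K)=u^{-1}K$ is closed under multiplication, so $u^{-2}\in u^{-1}K$, that is, $u^{-1}\in K$, and $u\in K^\times$. Thus $\theta$ is a $k$-algebra automorphism of $K$. It preserves the maximal ideal and is therefore continuous. By (12) with $l=0$, $u\in k[[s]]^\times$. By (12) with $l=1$, $\theta(\tau)=u^{-1}\psi_i(\tau)=\tau\mu_0$ with $\mu_0\in k[[s]]$, a unit since $\theta(\tau)$ generates the maximal ideal. Hence $\theta(s)=s\mu_0^p$ with $\mu_0^p\in k[[s^p]]^\times$.

**Step 6 (comparing the two copies).** Let $(u,\theta)$ and $(u',\theta')$ be the data for copies $1$ and $2$. In $P_\gamma$ we have $c_b^{(1)}=c_{\gamma b}^{(2)}$, in $P_{\gamma'}$ we have $c_b^{(1)}=c_{\gamma'b}^{(2)}$. Applying $\phi$ to the former, $\gamma'\,\Psi^{(1)}(b)=\Psi^{(2)}(\gamma b)$. For $b=1$: $\gamma'u^p=u'^p\,\theta'(\gamma)$. Put $v_0=(u'/u)^p$ and $m_0=\theta'(s)/s$; both lie in $k[[s^p]]^\times$. As $\theta'$ is continuous and $k$-linear, $\theta'(\gamma)=\gamma(sm_0)$. So $\gamma'(s)=v_0\gamma(sm_0)$. $\square$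

## 11. A family indexed by $k[[z]]$

For $h\in k[[z]]$ put $\gamma_h=1+s+s^2h(s^p)$ and $G_h=G_{\gamma_h}\in\mathcal E^{\rm LF}_{p'}(S)$. The first two terms of $\gamma_h$ will pin down $v_0$ and $m_0$.

**Step 1 (isomorphisms over $H$).** *If some isomorphism $G_h\to G_{h'}$ induces the identity on $H$, then $h=h'$.* By Proposition 12,
$$1+s+s^2h'(s^p)=v_0\big(1+sm_0+s^2m_0^2\,h(s^pm_0^p)\big),\qquad v_0,m_0\in k[[s^p]]^\times.$$
Compare the terms with exponent in the residue classes $0,1,2$ mod $p$, which are distinct as $p\ge3$. Class $0$: $v_0=1$. Class $1$: $m_0=1$. Class $2$: $h'=h$.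

**Step 2 (all isomorphisms).** *Each isomorphism class contains at most $|\mathrm{Aut}(H)|$ of the $G_h$.* Suppose $\phi_i:G_{h_i}\to G_{h_0}$ are isomorphisms for more than $|\mathrm{Aut}(H)|$ distinct $h_i$. Each maps $\mathrm O_p$ to $\mathrm O_p$ and so induces an automorphism of $H$. Two of these coincide, say for $i\ne i'$. Then $\phi_{i'}^{-1}\phi_i:G_{h_i}\to G_{h_{i'}}$ induces the identity on $H$, so $h_i=h_{i'}$ by Step 1, a contradiction.

**Step 3 (the cardinality).** There are $2^{\aleph_0}$ power series $h$ and $H$ is finite, so the $G_h$ represent $2^{\aleph_0}$ isomorphism types. All are prosoluble and lie in $\mathcal E^{\rm LF}_{p'}(S)$ by Lemmas 7 and 9, with $|G_h:S|=|Q||\Lambda|$; and $S$ is finitely generated and weakly regular by Lemma 8. Proposition 2 gives the upper bound, so $|\mathcal E^{\rm LF}_{p'}(S)|=2^{\aleph_0}$. This proves Theorem 1. $\blacksquare$
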